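\title{Max-convolution over equimeasurable pairs depends on the ambient group}

\begin{abstract}
For a nonnegative summable function $f$ on a commutative group $G$, let $\gamma'(f,G)$ be the infimum of $\|f\circledast g\circledast h\|_1/(\|g\|_2\|h\|_2)$ over equimeasurable pairs $g,h$, where $\circledast$ is max-convolution, and let $\gamma''(f,G)$ be the infimum over pairs with $g=h$. The functional independence hypothesis asserts that these quantities do not change when $G$ is replaced by a subgroup $G'$ that carries $f$. We disprove it: for every $n\ge2$ there is a finitely supported $f$ on some $\mathbb Z^d$ with $\gamma'(f,\mathbb Z^d\times K)<\gamma'(f,\mathbb Z^d)$ for all commutative groups $K$ of order $n$. We also show that the quotients $G/G'$ for which $\gamma'$ is always independent of the group are exactly the torsion-free ones, and that $\gamma''$ is independent of the group when the extension splits, when $G/G'$ has no element of order $2$, and when $G'$ is $2$-divisible.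
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Three functionals}
Throughout, groups are commutative and written additively, functions are nonnegative, $\mathbb N=\{0,1,2,\dots\}$, and $\|\cdot\|$ without an index is the $\ell^2$ norm. The \emph{max-convolution} of $g,h\in\ell^1(G)$ is
\[ (g\circledast h)(w)=\sup_{v_1+v_2=w}g(v_1)h(v_2). \]
It is commutative, associative, monotone in each argument, and bounded by the ordinary convolution $g*h$, so it is again in $\ell^1(G)$. In particular $(f\circledast g\circledast h)(w)=\sup_{v_1+v_2+v_3=w}f(v_1)g(v_2)h(v_3)$.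

Max-convolution is the functional form of set addition: $\mathbf 1_U\circledast\mathbf 1_A\circledast\mathbf 1_B=\mathbf 1_{U+A+B}$. Fix a finite set $U$ and ask how small $|A+B+U|$ can be compared with the sizes of $A$ and $B$. One may let $A$ and $B$ be arbitrary, or require $|A|=|B|$, or require $A=B$; this leads to the ratios
\[ \frac{|A+B+U|}{|A|^{1/p}|B|^{1/q}},\qquad \frac{|A+B+U|}{|A|}\quad(|A|=|B|),\qquad \frac{|A+A+U|}{|A|}. \]
For functions, the condition $|A|=|B|$ is imposed on every level set. Two functions $g,h\in\ell^1(G)$ are \emph{equimeasurable} if $|\{g\ge t\}|=|\{h\ge t\}|$ for all $t>0$. These level sets are finite, so equimeasurable functions take every positive value the same number of times; in particular they have the same supremum and the same norms. For $f\in\ell^1(G)$ and $1<p,q<\infty$ with $1/p+1/q=1$ put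
\[ \gamma_p(f,G)=\inf_{g,h}\frac{\|f\circledast g\circledast h\|_1}{\|g\|_p\|h\|_q},\qquad
\gamma'(f,G)=\inf_{g,h\ \text{equimeasurable}}\frac{\|f\circledast g\circledast h\|_1}{\|g\|\,\|h\|},\qquad
\gamma''(f,G)=\inf_{g}\frac{\|f\circledast g\circledast g\|_1}{\|g\|^2}, \]
where $g,h$ range over the nonzero functions in $\ell^1(G)$. On indicators the three quotients are the three ratios above. We have
\begin{equation}\label{eq:chain}
\|f\|_\infty\le\gamma_2(f,G)\le\gamma'(f,G)\le\gamma''(f,G)\le\|f\|_1 .
\end{equation}
The two middle inequalities hold because the class of admissible pairs shrinks, the last one follows by taking $g=\delta_0$, the indicator of $0$, and the first one is proved after Lemma~\ref{lem:two}. For $f=\delta_0$ all five numbers equal $1$.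

\subsection{The problem and the results}
Let $G'$ be a subgroup of $G$, let $f\in\ell^1(G')$, and extend $f$ by zero to $G$. For each of the functionals $\vartheta$ above we write $\vartheta(f,G)$ or $\vartheta(f,G')$ according to whether $g,h$ range over functions on $G$ or on $G'$. Functions on $G'$ extend by zero, so $\vartheta(f,G)\le\vartheta(f,G')$ always. It is known that $\gamma_p(f,G)=\gamma_p(f,G')$ for all $G'\le G$ and all $f\in\ell^1(G')$; we shall not use this. The following is posed in \cite{MRSZ}.

\begin{quote}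
\textbf{Functional independence hypothesis.} Let $G$ be a group, $G'$ a subgroup, $f\in\ell^1(G')$, and let $\vartheta$ be either of $\gamma',\gamma''$. Then $\vartheta(f,G)=\vartheta(f,G')$.
\end{quote}

The guess is natural. If it held, $\gamma'$ and $\gamma''$ would be invariants of $f$ alone. For a direct sum $G=G'\oplus K$ a short argument (Lemma~\ref{lem:collapse}) proves independence for both $\gamma_2$ and $\gamma''$, and by \eqref{eq:chain} the functional $\gamma'$ lies between these two. Nevertheless $\gamma'$ does see the group, already for $\mathbb Z^d<\mathbb Z^d\times\mathbb Z/2$.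

\begin{theorem}\label{thm:main}
Let $n\ge2$. There are $d$ and a finitely supported $f\ge0$ on $G'=\mathbb Z^d$ such that $\gamma'(f,G'\times K)<\gamma'(f,G')$ for every commutative group $K$ of order $n$. Hence the functional independence hypothesis is false.
\end{theorem}

Torsion in the quotient is the only obstruction.

\begin{theorem}\label{thm:range}
For a commutative group $\Gamma$ the following are equivalent:
\begin{itemize}
\item[(a)] $\gamma'(f,G)=\gamma'(f,G')$ for all $G'\le G$ with $G/G'\cong\Gamma$ and all $0\le f\in\ell^1(G')$;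
\item[(b)] $\Gamma$ is torsion-free.
\end{itemize}
\end{theorem}

For $\gamma''$ we have positive results. A group is \emph{$2$-divisible} if each of its elements $y$ has the form $y=2y'$.

\begin{theorem}\label{thm:gamma2}
Let $G'\le G$ and $0\le f\in\ell^1(G')$. Then $\gamma''(f,G)=\gamma''(f,G')$ if \emph{(i)} $G/G'$ has no element of order $2$; or \emph{(ii)} $G=G'\oplus K$ for some subgroup $K$; or \emph{(iii)} $G'$ is $2$-divisible. Moreover, for every $2$-divisible group $G^*\ge G'$,
\[ \inf_{G\ge G'}\gamma''(f,G)=\gamma''(f,G^*). \]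
\end{theorem}

We do not decide whether $\gamma''(f,G')=\gamma''(f,G^*)$ always holds; non-split extensions by $2$-groups, such as $2\mathbb Z<\mathbb Z$, are not covered by Theorem~\ref{thm:gamma2}. The hypothesis is asserted for both functionals, so Theorem~\ref{thm:main} disproves it regardless.

Section~\ref{sec:collapse} proves Theorem~\ref{thm:gamma2} and shows where the argument breaks for $\gamma'$. Section~\ref{sec:model} reduces the counterexample to a finite game and solves it by hand for $n=2$. Sections~\ref{sec:construction}--\ref{sec:end} prove Theorem~\ref{thm:main}, and Section~\ref{sec:range} proves Theorem~\ref{thm:range}.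

\section{Collapsing the fibers}\label{sec:collapse}

The starting point is the functional form of $|A+B|\ge\max(|A|,|B|)\ge\sqrt{|A||B|}$.

\begin{lemma}\label{lem:two}
For every group $K$ and $k_1,k_2\in\ell^1(K)$ we have $\|k_1\circledast k_2\|_1\ge\|k_1\|\,\|k_2\|$.
\end{lemma}

\begin{proof}
A summable function attains its supremum; let $k_2(v)=\|k_2\|_\infty$. Then $(k_1\circledast k_2)(w)\ge k_1(w-v)\|k_2\|_\infty$, so $\|k_1\circledast k_2\|_1\ge\|k_1\|_1\|k_2\|_\infty$, and likewise $\|k_1\circledast k_2\|_1\ge\|k_1\|_\infty\|k_2\|_1$. Take the geometric mean of the two bounds and use $\|k\|^2\le\|k\|_1\|k\|_\infty$.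
\end{proof}

The same translation argument gives $\|f\circledast g\circledast h\|_1\ge\|f\|_\infty\|g\circledast h\|_1\ge\|f\|_\infty\|g\|\,\|h\|$, which is the first inequality in \eqref{eq:chain}. In torsion groups this trivial bound is the truth, because finite subgroups do not grow under addition.

\begin{lemma}\label{lem:torsion}
If $G'$ is a torsion group, then $\gamma'(f,G)=\gamma''(f,G)=\|f\|_\infty$ for every $f\in\ell^1(G')$ and every $G\ge G'$.
\end{lemma}

\begin{proof}
By \eqref{eq:chain} it suffices to show $\gamma''(f,G)\le\|f\|_\infty$. Given $\varepsilon>0$, choose a finite set carrying all but $\varepsilon$ of the mass of $f$, and let $H\le G'$ be the subgroup that it generates; $H$ is finite, being generated by finitely many torsion elements. The function $f\circledast\mathbf 1_H\circledast\mathbf 1_H$ equals $\max_Ef$ on each coset $E$ of $H$. Since $\|\mathbf 1_H\|^2=|H|$, the quotient for $g=\mathbf 1_H$ is $\sum_E\max_Ef\le\max_Hf+\sum_{v\notin H}f(v)\le\|f\|_\infty+\varepsilon$.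
\end{proof}

To prove independence one has to turn a pair of functions on $G$ into a pair on $G'$ that is at least as good. When the extension splits, one can replace each fiber by its $\ell^2$ norm.

\begin{lemma}\label{lem:collapse}
Let $G=G'\oplus K$ and $f\in\ell^1(G')$. For $g\in\ell^1(G)$ put $\bar g(y)=\|g(y,\cdot)\|_{\ell^2(K)}$, $y\in G'$. Then $\bar g\in\ell^1(G')$, $\|\bar g\|=\|g\|$, and $\|f\circledast g\circledast h\|_1\ge\|f\circledast\bar g\circledast\bar h\|_1$ for all $g,h\in\ell^1(G)$.
\end{lemma}

\begin{proof}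
Since $\bar g(y)\le\|g(y,\cdot)\|_{\ell^1(K)}$, the function $\bar g$ is summable, and $\|\bar g\|=\|g\|$ by definition. Let $F=f\circledast g\circledast h$ and $w=u+y+y'$ in $G'$. Then $F(w,\cdot)\ge f(u)\,\bigl(g(y,\cdot)\circledast h(y',\cdot)\bigr)$ on $K$, so Lemma~\ref{lem:two} gives $\|F(w,\cdot)\|_{\ell^1(K)}\ge f(u)\bar g(y)\bar h(y')$. Take the supremum over $(u,y,y')$ and sum over $w$.
\end{proof}

Lemma~\ref{lem:collapse} maps arbitrary pairs to arbitrary pairs and equal pairs to equal pairs, so it proves independence of $\gamma_2$ and of $\gamma''$ for direct sums. It does not map equimeasurable pairs to equimeasurable pairs. If $g$ is the indicator of two points in one fiber and $h$ is the indicator of two points in different fibers, then $\bar g$ takes the value $\sqrt2$ once and $\bar h$ takes the value $1$ twice. The counterexample exploits exactly this: some values of $g$ are spread along the fibers while the equal values of $h$ are spread across them.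

\begin{proof}[Proof of Theorem~\ref{thm:gamma2}]
In each case only the inequality $\gamma''(f,G)\ge\gamma''(f,G')$ needs proof.

(i) Choose a representative $v_s$ of each coset $s\in G/G'$ and put $g_s(y)=g(v_s+y)$ for $y\in G'$. For $w\in G'$ we have $(f\circledast g\circledast g)(2v_s+w)\ge(f\circledast g_s\circledast g_s)(w)$. Since $G/G'$ has no element of order $2$, the map $s\mapsto2s$ is injective, so the cosets $2v_s+G'$ are disjoint and their contributions add:
\[ \|f\circledast g\circledast g\|_1\ge\sum_s\|f\circledast g_s\circledast g_s\|_1\ge\gamma''(f,G')\sum_s\|g_s\|^2=\gamma''(f,G')\|g\|^2 . \]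

(ii) By Lemma~\ref{lem:collapse}, $\|f\circledast g\circledast g\|_1\ge\|f\circledast\bar g\circledast\bar g\|_1\ge\gamma''(f,G')\|\bar g\|^2=\gamma''(f,G')\|g\|^2$.

(iii) We use (i) to remove everything except the $2$-power torsion of $G/G'$, and then show that what remains splits. Let $P=\{v\in G:2^jv\in G'\text{ for some }j\ge0\}$, a subgroup containing $G'$. If $2v\in P$ then $v\in P$, so $G/P$ has no element of order $2$ and $\gamma''(f,G)=\gamma''(f,P)$ by (i). By (ii) it suffices to find $L\le P$ with $P=G'\oplus L$. By Zorn's lemma there is a subgroup $L\le P$ maximal subject to $L\cap G'=0$. Suppose $P\ne G'+L$. Every element of $P/(G'+L)$ has order a power of $2$, so some element has order $2$: there is $v\in P\setminus(G'+L)$ with $2v\in G'+L$. By $2$-divisibility, $2v=2y'+l$ with $y'\in G'$ and $l\in L$. Put $v'=v-y'$; then $v'\notin G'+L$ and $2v'=l\in L$. The group $L+\langle v'\rangle$ is larger than $L$, so it contains a nonzero element $y_1=l_1+jv'$ of $G'$, with $l_1\in L$ and $j\in\mathbb Z$. If $j$ is even, then $jv'\in L$ and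 $y_1\in L\cap G'=0$, a contradiction. If $j$ is odd, then $(j-1)v'\in L$ and $v'=y_1-l_1-(j-1)v'\in G'+L$, again a contradiction. So $P=G'\oplus L$.

For the last statement let $G\ge G'$ and put $\widetilde G=(G\oplus G^*)/\{(y,-y):y\in G'\}$. The maps $v\mapsto(v,0)$ and $v\mapsto(0,v)$ embed $G$ and $G^*$ into $\widetilde G$, since $(y,-y)$ has a zero coordinate only for $y=0$, and they agree on $G'$. Hence $\gamma''(f,G)\ge\gamma''(f,\widetilde G)=\gamma''(f,G^*)$, by (iii) for the pair $G^*\le\widetilde G$. The value $\gamma''(f,G^*)$ is attained at $G=G^*$.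
\end{proof}

\section{A model of the counterexample}\label{sec:model}

This section explains the design of $f$. The later proofs do not rely on it.

\subsection{Satellites}
Let $I$ be a finite set, let $0<x_i<1$ for $i\in I$, and let $\Phi(u)=\prod_ix_i^{u_i}$ on $\mathbb N^I$, $\Phi=0$ elsewhere on $\mathbb Z^I$, with $S=\|\Phi\|_1=\prod_i(1-x_i)^{-1}$. Since $\Phi(u)\Phi(v)\le\Phi(u+v)$, every pair $g,h\le\Phi$ with $g(0)=h(0)=1$ has $\Phi\circledast g\circledast h=\Phi$. So below $\Phi$ the numerator is frozen at $S$ while the denominator can grow. In dimension one, $g=h=\delta_0$ gives the quotient $S$, and $g=h=\Phi$ gives $S(1-x^2)$.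

We take many coordinates with tiny weights, so that $\sum_ix_i^2$ is of the order of a small constant $a$. Then the points $u$ with $\sum_iu_i\ge2$ carry only $O(a^2)$ of $\|\Phi\|^2$, and to first order in $a$ a function $g\le\Phi$ with $g(0)=1$ is the main point $0$ together with \emph{satellites}: unit vectors $e_i$ with value $x_i$. The coordinates are grouped into \emph{clusters} with a common weight, and the \emph{mass} of a cluster $c$ is $\sum_{i\in c}x_i^2$, the amount that its satellites add to $\|g\|^2$.

\subsection{Prices}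
Section~\ref{sec:construction} adds to $\Phi$ further layers, in new coordinate directions, that make satellites cost something. To a pair $\pi=\{c,c'\}$ of clusters and a price $w_\pi$ of order $a$ it attaches layers with the following effect. If $g$ has satellites in a cluster of $\pi$ and $h$ has satellites in a cluster of $\pi$, the same one or the other, then the numerator grows by about $w_\pi S$; we say that $\pi$ is \emph{triggered}. If only one of $g,h$ has satellites in $\pi$, the numerator grows by $O(a^2)S$. The price does not depend on the number of satellites, once they fill a fixed proportion of the cluster.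

\subsection{The game for $n=2$}
Take four clusters: $X_+,X_-$ with weight $x$ and masses $2a,a$, and $Z_+,Z_-$ with a much smaller weight $z$ and masses $2a,a$. So $|X_+|=2|X_-|$, $|Z_+|=2|Z_-|$, and the total mass is $6a$. There are two \emph{heavy} pairs $\{X_+,Z_-\}$ and $\{X_-,Z_+\}$ of price $6a$, which partition the four clusters, and one \emph{light} pair $\{X_+,Z_+\}$ of price $a$. To first order the quotient is $S(1-\text{gain}+\text{price})$, where the gain is the $\ell^2$ mass of the satellites of $g$ relative to that of its main points.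

\emph{Without $K$.} Let $g$ use the set $\mathcal G$ of clusters and $h$ the set $\mathcal H$. Equimeasurability forces $g$ and $h$ to have the same number of satellites of value $x$, so the gain at scale $x$ is at most the smaller of the masses of the $X$-clusters in $\mathcal G$ and in $\mathcal H$; the same holds at scale $z$. The gain is at most $6a$, so triggering a heavy pair leaves no net gain. Suppose no heavy pair is triggered. Then $\mathcal G\cap\mathcal H=\emptyset$, so at each scale one of the two functions has at most the small cluster, and the gain at each scale is at most $a$. If both gains are positive, each of $\mathcal G,\mathcal H$ contains an $X$-cluster and a $Z$-cluster, and each heavy pair meets only one of them; so $\mathcal G$ is one heavy pair and $\mathcal H$ is the other. Then the light pair is triggered and the net gain is at most $2a-a$. In all cases the net gain is at most $a$.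

\emph{With $K=\mathbb Z/2$.} Let $\mathcal G=\{X_+,Z_-\}$ and $\mathcal H=\{X_-,Z_+\}$ again. Give both functions two main points, above $\kappa=0$ and $\kappa=1$. Put the satellites of the small clusters above both elements of $K$ and those of the large clusters above $\kappa=0$ only. Now the counts match with all four clusters full: $|X_+|=2|X_-|$ and $2|Z_-|=|Z_+|$. Both squared norms are $2+2a+2a$. The layer $\Phi$ contributes $2S$ to the numerator. The light pair needs a satellite of $g$ in $X_+$ and a satellite of $h$ in $Z_+$, both of which sit above $0$, so its price is paid above $0+0=0$ only. The quotient is about $S(2+a)/(2+4a)\approx S(1-\frac32a)$, which beats $S(1-a)$.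

In $G'$ the function $g$ can use only half of $X_+$ but pays the full price; in $G'\times K$ it uses all of $X_+$ above half of $K$ and pays half the price. For general $n$ the large clusters have mass $na$, and $\frac32$ becomes $2-\frac1n$.

The play with $K$ becomes a rigorous upper bound by direct counting (Section~\ref{sec:construction}). The lower bound is harder, since a general pair $g,h$ need not look like the model. Section~\ref{sec:compression} makes $g,h$ monotone. Sections~\ref{sec:product} and~\ref{sec:structure} show that a competitive pair is a main point plus satellites up to an error $O(a^2)$, but with satellites of arbitrary heights. Section~\ref{sec:end} replays the game with heights.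

\section{The function $f$ and the upper bound}\label{sec:construction}

\subsection{Conventions}
In Sections~\ref{sec:construction}--\ref{sec:end}, $n\ge2$ is fixed, $0<a\le a_0=1/(256(n+1))$, $r=1/a$, and $m$ is an integer that is large in terms of $n$ and $a$. The letter $C$ denotes a constant depending only on $n$, which may change from line to line, and $o(1)$ denotes a quantity depending only on $n,a,m$ (not on $g,h,K$) that tends to $0$ as $m\to\infty$. At the end we choose first $a$ small and then $m$ large.

\subsection{Clusters and levels}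
Let $x=\sqrt{a/m}$ and $z=\sqrt a/m^2$. Let $I$ be the disjoint union of four clusters $c$, with sizes $m_c$, weights $x_c$ and masses $\mu_c=m_cx_c^2$ as follows.
\[
\begin{array}{c|cccc}
c & X_+ & X_- & Z_+ & Z_-\\ \hline
m_c & nm & m & nm^4 & m^4\\
x_c & x & x & z & z\\
\mu_c & na & a & na & a
\end{array}
\]
Put $X=X_+\cup X_-$, $Z=Z_+\cup Z_-$, $x_i=x_c$ for $i\in c$, and $\mu=\sum_ix_i^2=(2n+2)a$. As $m\to\infty$ we have $x_c\to0$ and $m_cx_c\to\infty$. Let $\Phi$ and $S$ be as in Section~\ref{sec:model}. We write $\mathbb P$ and $\mathbb E$ for the law $\Phi/S$ on $\mathbb N^I$: the coordinates $u_i$ are independent and geometric, $\mathbb P(u_i=j)=(1-x_i)x_i^j$. The \emph{level} of $u$ in the cluster $c$ is $|u|_c=\sum_{i\in c}u_i$; levels in different clusters are independent.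

A penalty layer should react to two satellites much more strongly than to one. We cut $\Phi$ off at a level $\ell_c$ far below the typical level $m_cx_c$, where the probability of a level still grows by the factor $r$ at each step. Each satellite lets the max-convolution climb one level above the cut and so multiplies the mass of the layer by about $r$. Put
\[ \ell_c=\lceil am_cx_c\rceil,\qquad \eta_c(L)=\mathbb P(|u|_c=L),\qquad M_c=\mathbb P(|u|_c\le\ell_c). \]

\begin{lemma}\label{lem:levels}
For each cluster $c$ and large $m$: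
\begin{itemize}
\item[(a)] $\mathbb P(|u|_c\le\ell_c+1)\le(r+2)M_c$;
\item[(b)] $\eta_c(\ell_c+1)\ge(1-o(1))(r-1)M_c$ and $\eta_c(\ell_c+2)\ge(1-o(1))(r-1)^2M_c$;
\item[(c)] $M_c=o(1)$;
\item[(d)] if $A\subset c$, $|A|\ge am_c/4$ and $L\in\{\ell_c+1,\ell_c+2\}$, then $\mathbb P(u_i=0\text{ for all }i\in A\mid|u|_c=L)\le e^{-a\ell_c/8}=o(1)$.
\end{itemize}
\end{lemma}

\begin{proof}
There are $\binom{L+m_c-1}{L}$ vectors in $\mathbb N^c$ of level $L$, each of probability $(1-x_c)^{m_c}x_c^L$. Hence $\eta_c(L)/\eta_c(L-1)=x_c(m_c+L-1)/L$ for $L\ge1$.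

(a) At $L=\ell_c+1$ the ratio is at most $x_cm_c/\ell_c+x_c\le r+1$, so $\eta_c(\ell_c+1)\le(r+1)M_c$.

(b) For $1\le L\le\ell_c+2\le am_cx_c+3$ the ratio is at least $r'=m_cx_c/(am_cx_c+3)$, and $r'\to r$. Summing a geometric series, $M_c\le\eta_c(\ell_c)\,r'/(r'-1)$. So $\eta_c(\ell_c+1)\ge r'\eta_c(\ell_c)\ge(r'-1)M_c$ and $\eta_c(\ell_c+2)\ge r'(r'-1)M_c\ge(r'-1)^2M_c$.

(c) The level $|u|_c$ has mean $m_cx_c/(1-x_c)\ge m_cx_c$ and variance $m_cx_c/(1-x_c)^2\le2m_cx_c$, while $\ell_c\le m_cx_c/2$ for large $m$. Chebyshev's inequality gives $M_c\le2m_cx_c/(m_cx_c/2)^2=8/(m_cx_c)$.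

(d) Given $|u|_c=L$, all vectors of level $L$ are equally likely. The proportion of those vanishing on $A$ is
\[ \prod_{j=0}^{L-1}\frac{m_c-|A|+j}{m_c+j}=\prod_{j=0}^{L-1}\Bigl(1-\frac{|A|}{m_c+j}\Bigr)\le e^{-L|A|/(m_c+L)}\le e^{-aL/8}, \]
because $L\le m_c$ for large $m$. Finally $\ell_c\to\infty$.
\end{proof}

Part (d) is the reason why a fixed proportion of a cluster already pays the full price.

\subsection{The function $f$}
Let $\pi$ range over the light pair $\pi_0=\{X_+,Z_+\}$ with price $w_{\pi_0}=a$ and the heavy pairs $\{X_+,Z_-\}$, $\{X_-,Z_+\}$ with price $w_\pi=\mu$. For $\pi=\{c,c'\}$ put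
\[ f_\pi(u)=\Phi(u)\,\mathbf 1\bigl[\,|u|_c\le\ell_c,\ |u|_{c'}\le\ell_{c'}\bigr],\qquad M_\pi=M_cM_{c'}=\|f_\pi\|_1/S . \]
Climbing two levels multiplies the mass by about $r^2=a^{-2}$, so we need copies of $f_\pi$ of total mass $a^2w_\pi S$. Let $B_\pi$ be disjoint sets with $|B_\pi|=\lceil a^2w_\pi/M_\pi\rceil$. Since $M_\pi=o(1)$, rounding is harmless:
\begin{equation}\label{eq:layers}
a^2w_\pi\le|B_\pi|M_\pi\le a^2w_\pi+o(1).
\end{equation}
Let $B$ be the union of the three sets $B_\pi$ and $G'=\mathbb Z^B\times\mathbb Z^I$, with points $(y,u)$ and unit vectors $e_b\in\mathbb Z^B$, $e_i\in\mathbb Z^I$. The set of points with a given $y$ is the \emph{layer} $y$. Define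
\[ f(0,u)=\Phi(u),\qquad f(e_b,u)=f_\pi(u)\quad(b\in B_\pi),\qquad f=0\text{ on all other layers.} \]
This $f$ is summable but not finitely supported; it is truncated at the very end. Theorem~\ref{thm:main} comes from the following two bounds.

\begin{proposition}\label{prop:upper}
For every group $K$ of order $n$, $\gamma'(f,G'\times K)\le S\bigl(1-(2-\tfrac1n)a+Ca^2+o(1)\bigr)$.
\end{proposition}

\begin{proposition}\label{prop:lower}
$\gamma'(f,G')\ge S\bigl(1-a-Ca^2-o(1)\bigr)$.
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:upper}]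
Define $\tilde g,\tilde h$ on $G'\times K$, supported on $y=0$, by listing their nonzero values at the points $(0,u,\kappa)$:
\[
\begin{array}{c|ccc}
 & \text{value }1 & \text{value }x & \text{value }z\\ \hline
\tilde g & u=0,\ \kappa\in K & u=e_i,\ i\in X_+,\ \kappa=0 & u=e_i,\ i\in Z_-,\ \kappa\in K\\
\tilde h & u=0,\ \kappa\in K & u=e_i,\ i\in X_-,\ \kappa\in K & u=e_i,\ i\in Z_+,\ \kappa=0
\end{array}
\]
Each function takes the value $1$ exactly $n$ times, $x$ exactly $nm$ times and $z$ exactly $nm^4$ times. So they are equimeasurable, and $\|\tilde g\|^2=\|\tilde h\|^2=n+na+na=n(1+2a)$.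

Let $F=f\circledast\tilde g\circledast\tilde h$. All three factors are bounded by $\Phi(u)$ at every point with $I$-component $u$, and $\Phi(u_1)\Phi(u_2)\Phi(u_3)\le\Phi(u_1+u_2+u_3)$, so $F(y,u,\kappa)\le\Phi(u)$. Hence for each $y$ and $\kappa$ the mass of $F(y,\cdot,\kappa)$ is at most $S$ times the probability of its support. The layer $y=0$ contributes at most $nS$, and only the layers $0$ and $e_b$ contribute. Let $b\in B_\pi$, $\pi=\{c,c'\}$. A nonzero product at $(e_b,u,\kappa)$ has the form $f_\pi(u_1)\tilde g(0,u_2,\kappa_2)\tilde h(0,u_3,\kappa_3)$ with $u=u_1+u_2+u_3$, $\kappa=\kappa_2+\kappa_3$, and each of $u_2,u_3$ is $0$ or a unit vector. By Lemma~\ref{lem:levels}(a) and independence, the event that both levels $|u|_c,|u|_{c'}$ exceed their cuts by at most one has probability at most $(r+2)^2M_\pi$, and the event that at most one of them exceeds its cut, and by at most one, has probability at most $2(r+2)M_\pi$.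

\emph{Light pair.} The vector $u_2$ does not raise the level in $Z_+$, and raises the level in $X_+$ only if $\kappa_2=0$. The vector $u_3$ does not raise the level in $X_+$, and raises the level in $Z_+$ only if $\kappa_3=0$. Both happen only if $\kappa=0$. So the mass is at most $(r+2)^2M_{\pi_0}S$ for $\kappa=0$ and at most $2(r+2)M_{\pi_0}S$ for each $\kappa\ne0$.

\emph{Heavy pairs.} For $\{X_+,Z_-\}$ only $u_2$, and for $\{X_-,Z_+\}$ only $u_3$, can lie in these clusters. So at most one level is raised, by one, and the mass is at most $2(r+2)M_\pi S$ for each $\kappa$.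

Summing over layers with \eqref{eq:layers},
\[ \frac{\|F\|_1}S\le n+a^3(r+2)^2+2na^3(r+2)+4na^2\mu(r+2)+o(1)\le n+a+Ca^2+o(1), \]
because $a^3(r+2)^2=a(1+2a)^2$, $a^3(r+2)=a^2(1+2a)$ and $a^2\mu(r+2)=a\mu(1+2a)$. Divide by $n(1+2a)$ and use $(1+2a)^{-1}\le1-2a+4a^2$.
\end{proof}

\begin{remark}\label{rem:equi}
Proposition~\ref{prop:lower} fails without equimeasurability. On $G'$ itself let $g$ be $\delta_0$ plus all satellites of $X_+\cup Z_-$ and $h$ be $\delta_0$ plus all satellites of $X_-\cup Z_+$. Both squared norms are $1+(n+1)a$, and the count above with $K$ trivial gives $\|f\circledast g\circledast h\|_1\le S(1+a+Ca^2+o(1))$. So $\gamma_2(f,G')\le S(1-na+Ca^2+o(1))$. This pair has equal norms but takes the value $x$ respectively $nm$ and $m$ times. The two scales $x\gg z$ are there to prevent the surplus of $g$ in $X$ from being matched against the surplus of $h$ in $Z$.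
\end{remark}

\section{Compression}\label{sec:compression}

The lower bound uses induction on the coordinates, and this needs monotone functions. For a finite set $E\subset\mathbb Z^d$ and a coordinate $i$, let $\mathcal C_iE$ be obtained by replacing, on each line parallel to the $i$-th axis, the section of $E$, of size $s$ say, by the points with $i$-th coordinate $0,\dots,s-1$. For $k\in\ell^1(\mathbb Z^d)$ let $\mathcal C_ik$ be obtained by rearranging the values of $k$ on each such line into a nonincreasing sequence at the positions $0,1,2,\dots$, with value $0$ at negative positions. Then $\{\mathcal C_ik\ge t\}=\mathcal C_i\{k\ge t\}$ for $t>0$, so $k$ and $\mathcal C_ik$ are equimeasurable. Call $k$ \emph{monotone in direction $j$} if it vanishes for $v_j<0$ and $k(v)\le k(v-e_j)$ whenever $v_j\ge1$, and \emph{decreasing} if it is monotone in every direction.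

\begin{lemma}\label{lem:compression}
Let $f,g,h,k\in\ell^1(\mathbb Z^d)$.
\begin{itemize}
\item[(a)] $\mathcal C_d\cdots\mathcal C_1k$ is decreasing.
\item[(b)] $\mathcal C_if\circledast\mathcal C_ig\circledast\mathcal C_ih\le\mathcal C_i(f\circledast g\circledast h)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The function $\mathcal C_ik$ is monotone in direction $i$, so it suffices to show that $\mathcal C_i$ preserves monotonicity in a direction $j\ne i$. A function is monotone in direction $j$ if and only if each level set $E$ has no point with $v_j<0$ and contains $v-e_j$ along with each of its points $v$ with $v_j\ge1$. Let $E$ be such a set. Its section on a line parallel to the $i$-th axis is empty if $v_j<0$ on the line; if $v_j\ge1$, the shift by $-e_j$ maps it into the section on the neighboring line, which is therefore at least as large. So $\mathcal C_iE$ has the same two properties.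

(b) Let $w=w_1+w_2+w_3$, let $t_1,t_2,t_3$ be the values of $\mathcal C_if,\mathcal C_ig,\mathcal C_ih$ at $w_1,w_2,w_3$, and suppose $t=t_1t_2t_3>0$. The sets $E_1=\{f\ge t_1\}$, $E_2=\{g\ge t_2\}$, $E_3=\{h\ge t_3\}$ are finite and $E_1+E_2+E_3\subset\{f\circledast g\circledast h\ge t\}$. Let $s_\nu$ be the size of the section of $E_\nu$ on the line through $w_\nu$. Since $w_\nu\in\mathcal C_iE_\nu$, the $i$-th coordinate of $w_\nu$ lies in $[0,s_\nu-1]$, so that of $w$ lies in $[0,s_1+s_2+s_3-3]$. For nonempty finite $A,A'\subset\mathbb Z$ one has $|A+A'|\ge|A|+|A'|-1$; hence $E_1+E_2+E_3$ has at least $s_1+s_2+s_3-2$ points on the line through $w$. So $w\in\mathcal C_i\{f\circledast g\circledast h\ge t\}$.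
\end{proof}

The inequality $|A+A'|\ge|A|+|A'|-1$ fails for $A=A'=K$ in a finite group $K\neq0$. This is where the lower bound distinguishes $\mathbb Z^d$ from $\mathbb Z^d\times K$.

Our $f$ is decreasing on $\mathbb Z^{B\cup I}$: the functions $\Phi$ and $f_\pi$ are decreasing in $u$; from the layer $0$ a step in direction $b\in B_\pi$ replaces $\Phi$ by $f_\pi\le\Phi$; and from any other layer in $\mathbb N^B$ such a step leads to a layer where $f=0$. So $\mathcal C_if=f$ for all coordinates. By Lemma~\ref{lem:compression}, compressing $g$ and $h$ keeps them equimeasurable, keeps their norms, and does not increase $\|f\circledast g\circledast h\|_1$. Scaling both by the common value $\sup g=\sup h$ does not change the quotient. Thus in proving Proposition~\ref{prop:lower} we may assume: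
\begin{equation}\label{eq:standing}
g,h\text{ are decreasing and equimeasurable},\qquad g(0)=h(0)=1 .
\end{equation}
Put
\[ N=\|g\|^2=\|h\|^2\ge1,\qquad\Lambda=\|f\circledast g\circledast h\|_1/S . \]
We must show $\Lambda\ge(1-a-Ca^2-o(1))N$. This is trivial if $\Lambda\ge N$, so we may also assume
\begin{equation}\label{eq:competitive}
\Lambda<N .
\end{equation}

\section{Two inequalities for product weights}\label{sec:product}

The dimension of $G'$ grows with $m$, so we need inequalities whose constants do not depend on it. In this section $x_1,\dots,x_d\in[0,\frac1{100}]$ are arbitrary, $\Phi(u)=\prod_ix_i^{u_i}$ on $\mathbb N^d$ with $0^0=1$, and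
\[ S=\|\Phi\|_1=\prod_i(1-x_i)^{-1},\qquad Q_d^2=\|\Phi\|^2=\prod_i(1-x_i^2)^{-1}. \]
Both proofs split along the last coordinate. We write $x=x_d$, $k_j=k(\cdot,j)$ for the slices of $k\in\ell^1(\mathbb N^d)$, and $\Phi'$ for the product weight of the first $d-1$ coordinates, so $\|\Phi'\|_1=(1-x)S$. We use that the $\ell^1$ norm of a pointwise maximum of functions is at least the maximum of their norms. For a summable sequence $p=(p_l)_{l\ge0}$ the \emph{envelope} is
\[ A_l=\max_{j\le l}x^{l-j}p_j,\qquad\text{so that}\qquad A_0=p_0,\quad A_l=\max(p_l,xA_{l-1})\quad(l\ge1). \]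
It is summable, with $(1-x)\sum_lA_l\le\sum_jp_j$, because $A_l\le\sum_{j\le l}x^{l-j}p_j$. Put $\delta_0=A_0$ and $\delta_l=A_l-xA_{l-1}\ge0$. Then
\begin{equation}\label{eq:envelope}
A_l=\sum_{j\le l}x^{l-j}\delta_j,\qquad(1-x)\sum_{l\ge0}A_l=\sum_{l\ge0}\delta_l=p_0+\Delta,\qquad\Delta:=\sum_{l\ge1}\delta_l .
\end{equation}
The \emph{defect} $\Delta$ vanishes exactly when $p_l\le p_0x^l$ for all $l$.

\subsection{One function}
The first inequality bounds an $\ell^2$ norm by the cost of covering a function with translates of $\Phi$. It will turn a cost of order $a$ into an $\ell^2$ mass of order $a^2$.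

\begin{lemma}\label{lem:T}
For $k\in\ell^1(\mathbb N^d)$ let $T_d(k)=\|\Phi\circledast k\|_1/S$. Then $\|k\|\le Q_dT_d(k)$.
\end{lemma}

\begin{proof}
Induction on $d$. For $d=0$, $k$ is a number and both sides equal $k$. Let $p_j=T_{d-1}(k_j)\le\|k_j\|_1$, with envelope $A$. Since $(\Phi\circledast k)(\cdot,l)=\max_{j\le l}x^{l-j}\,\Phi'\circledast k_j$, the slice $l$ has norm at least $(1-x)SA_l$, so $T_d(k)\ge(1-x)\sum_lA_l=\sum_l\delta_l$. By \eqref{eq:envelope}, $A$ is the convolution of $\delta$ with $(x^l)_{l\ge0}$, and Young's inequality $\|u*v\|_2\le\|u\|_1\|v\|_2$ gives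
\[ \sum_lp_l^2\le\sum_lA_l^2\le(1-x^2)^{-1}\Bigl(\sum_l\delta_l\Bigr)^2\le(1-x^2)^{-1}T_d(k)^2 . \]
By induction $\|k\|^2=\sum_j\|k_j\|^2\le Q_{d-1}^2\sum_jp_j^2\le Q_d^2T_d(k)^2$.
\end{proof}

\subsection{Two functions}
We must show that \eqref{eq:competitive} forces $N=1+O(a)$. A bound of the form $\Lambda\ge N/Q_d^2$ would be sharp at $g=h=\Phi$ but says nothing about $N$. We need a bound that is still sharp at $\Phi$ and whose slope in $N$ exceeds $1$. We shall prove $\Lambda\ge(N-\frac1{16})/(Q_d^2-\frac1{16})$, where the slope is close to $\frac{16}{15}$.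

In dimension one, with $p_0=p'_0=1$, the level sets of the max-convolution of two nonincreasing envelopes $A,A'$ obey two bounds. The first uses only the main point of the other function and yields $\frac12\sum(A_l+A'_l)$. It is exact for $p_l=p'_l=x^l$, but for $p=p'=\mathbf 1_{[0,L)}$ it gives about $L=\sum p_l^2$, slope $1$. The second is the sumset bound and yields $\sum A_l^2+\sum A_l'^2-1$. It gives about $2L$ for the indicators, but only $1+O(x^2)$ for $p_l=p'_l=x^l$, where the truth is $1/(1-x)$. We use the first bound at heights $t\le x$, which is where the tail of $(x^l)$ lives, and the average of the two above $x$. The result is recorded in a functional $\Psi$ that can be iterated over the coordinates. For $s,t\ge0$ let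
\[ \theta(s,t)=st+(t^2-xs^2)_+-\tfrac12s(t-xs)_+ , \]
and for a nonincreasing summable $p$ with envelope $A$ let
\[ \Psi(p)^2=(1-x)\Bigl[p_0^2+\sum_{l\ge1}\theta(p_0,A_l)\Bigr]. \]
Here $A$ is nonincreasing, since $A_l=\max(p_l,xA_{l-1})\le\max(p_{l-1},A_{l-1})=A_{l-1}$; and $\frac12st\le\theta(s,t)\le2st$ for $t\le s$, so the series converges. Both $\Psi$ and $\Delta$ are homogeneous of degree one in $p$.

\begin{lemma}\label{lem:psi}
Let $0\le x\le\frac1{100}$ and let $p,p'$ be nonincreasing and summable. Then:
\begin{itemize}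
\item[(a)] $(1-x)\sum_{l\ge0}\max_{i+j\le l}x^{l-i-j}p_ip'_j\ge\Psi(p)\Psi(p')$;
\item[(b)] $p\le p'$ implies $\Psi(p)\le\Psi(p')$;
\item[(c)] $\sum_lp_l^2\le(1-x^2)^{-1}\Psi(p)^2-\frac14p_0\Delta$;
\item[(d)] $p_0^2\le\Psi(p)^2\le p_0^2+4p_0\Delta$.
\end{itemize}
\end{lemma}

\begin{proof}
If $p_0=0$ then $p=0$ and $\Psi(p)=\Delta=0$, and all claims are trivial; the same holds for (a) if $p'=0$.

(a) Normalize $p_0=p'_0=1$. The inner maximum equals $E_l=\max_{i+j=l}A_iA'_j\le1$: each product $A_iA'_j$ is a term $x^{l-i'-j'}p_{i'}p'_{j'}$ with $i'\le i$, $j'\le j$, and conversely $x^{l-i-j}p_ip'_j\le A_{l-j}A'_j$. For $t\in(0,1]$ let $\nu_A(t)=\#\{l:A_l\ge t\}$, and define $\nu_{A'},\nu_E$ in the same way. Since $E_l\ge\max(A_l,A'_l)$,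
\[ \nu_E(t)\ge\tfrac12\bigl(\nu_A(t)+\nu_{A'}(t)\bigr). \]
Since $A,A'$ are nonincreasing and start at $1$, every $l\le\nu_A(\sqrt t)+\nu_{A'}(\sqrt t)-2$ is $i+j$ with $A_i,A'_j\ge\sqrt t$, so
\[ \nu_E(t)\ge\nu_A(\sqrt t)+\nu_{A'}(\sqrt t)-1 . \]
Use the first bound for $t\le x$ and the average of the two for $x<t\le1$. Since $\sum_lE_l=\int_0^1\nu_E$, this gives $\sum_lE_l\ge\frac12(\psi(A)+\psi(A'))$ with
\[ \psi(A)=\int_0^1\nu_A(t)\,dt-\frac12\int_x^1\nu_A(t)\,dt+\int_x^1\nu_A(\sqrt t)\,dt-\frac{1-x}2 . \]
The three integrals are $\sum_lA_l$, $\sum_l(A_l-x)_+$ and $\sum_l(A_l^2-x)_+$. The terms with $l=0$ and the constant add up to $1-\frac12(1-x)+(1-x)-\frac12(1-x)=1$, so $\psi(A)=1+\sum_{l\ge1}\theta(1,A_l)=\Psi(p)^2/(1-x)$. Now use $\frac12(\psi+\psi')\ge\sqrt{\psi\psi'}$.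

(b) The envelope is monotone in $p$, so it suffices to show that $\theta$ is nondecreasing in each variable. It is continuous, and
\[ \theta(s,t)=\begin{cases}st,&t\le xs,\\ \frac12st+\frac12xs^2,&xs\le t\le\sqrt x\,s,\\ \frac12st-\frac12xs^2+t^2,&t\ge\sqrt x\,s.\end{cases} \]
On the three pieces $\partial_t\theta$ is $s$, $\frac12s$, $\frac12s+2t$, and $\partial_s\theta$ is $t$, $\frac12t+xs$, $\frac12t-xs$. The last is at least $(\frac12\sqrt x-x)s\ge0$, as $\sqrt x\le\frac12$.

(c), (d) Normalize $p_0=1$. By \eqref{eq:envelope}, $A_l=x^l+R_l$ with $R_l=\sum_{j=1}^lx^{l-j}\delta_j$ and $\sum_{l\ge1}R_l=\Delta/(1-x)$. Let $V=\sum_{l\ge1}(A_l^2-x)_+$. Then $\Psi^2=1+\Delta+(1-x)V-\frac12(1-x)\sum_{l\ge1}(A_l-x)_+$, and $0\le(A_l-x)_+\le R_l$ for $l\ge1$, so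
\begin{equation}\label{eq:psi}
1+\tfrac12\Delta+(1-x)V\le\Psi^2\le1+\Delta+(1-x)V .
\end{equation}
Let $l\ge1$. If $A_l^2\le x$, then $R_l\le\sqrt x$ and $A_l^2=x^{2l}+2x^lR_l+R_l^2\le x^{2l}+(2x+\sqrt x)R_l\le x^{2l}+2\sqrt x\,R_l$. If $A_l^2>x$, then $R_l\ge\sqrt x-x\ge\frac12\sqrt x\ge x$, so $x\le2\sqrt x\,R_l$ and $A_l\le x+R_l\le2R_l$. Two facts follow:
\[ \min(A_l^2,x)\le x^{2l}+2\sqrt x\,R_l\quad(l\ge1),\qquad V\le\sum_{l\ge1,\ A_l^2>x}A_l\le\frac{2\Delta}{1-x}, \]
where we used $A_l^2\le A_l$. The second fact and \eqref{eq:psi} give (d). For (c) write $A_l^2=\min(A_l^2,x)+(A_l^2-x)_+$ and $V=(1-x)V+xV$: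
\[ \sum_{l\ge0}A_l^2\le1+\frac{x^2}{1-x^2}+(1-x)V+\frac{(2\sqrt x+2x)\Delta}{1-x}\le\frac{x^2}{1-x^2}+\Psi^2-\frac\Delta4\le\frac{\Psi^2}{1-x^2}-\frac\Delta4 . \]
The second step uses \eqref{eq:psi} and $(2\sqrt x+2x)/(1-x)\le\frac{0.22}{0.99}<\frac14$, and the third uses $\Psi\ge1$. Finally $p_l\le A_l$.
\end{proof}

Part (a) lets the lower bound pass from one coordinate to the next, and (b) keeps the sequence of slice values nonincreasing. In (c) a defect produces a saving, and by (d) a value of $\Psi$ above $p_0$ forces a defect. The savings along the slices through the origin accumulate.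

\begin{proposition}\label{prop:Psi}
There is a functional $\Psi_d\ge0$ on the decreasing functions in $\ell^1(\mathbb N^d)$ such that for decreasing $g,h,k$:
\begin{itemize}
\item[(i)] $\|\Phi\circledast g\circledast h\|_1\ge S\,\Psi_d(g)\Psi_d(h)$;
\item[(ii)] $\|k\|^2\le(Q_d^2-\frac1{16})\Psi_d(k)^2+\frac1{16}k(0)^2$.
\end{itemize}
\end{proposition}

\begin{proof}
We define $\Psi_d$ recursively and show along the way that it is monotone ($k\le k'$ implies $\Psi_d(k)\le\Psi_d(k')$) and that $\Psi_d(k)\le3^d\|k\|_1$. Put $\Psi_0(k)=k$. For $d\ge1$ let $p_j=\Psi_{d-1}(k_j)$. The slices $k_j$ are decreasing and $k_{j+1}\le k_j$, so $p$ is nonincreasing, and $\sum_jp_j\le3^{d-1}\|k\|_1$. Put $\Psi_d(k)=\Psi(p)$ with $x=x_d$. Monotonicity follows from Lemma~\ref{lem:psi}(b). Since $p_0+\Delta=(1-x)\sum_lA_l\le\sum_jp_j$, part (d) gives $\Psi(p)^2\le5(\sum_jp_j)^2$, hence $\Psi_d(k)\le3^d\|k\|_1$.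

(i) For $d=0$ there is equality. We have $(\Phi\circledast g\circledast h)(\cdot,l)=\max_{i+j\le l}x^{l-i-j}\,\Phi'\circledast g_i\circledast h_j$. By induction its norm is at least $(1-x)S\max_{i+j\le l}x^{l-i-j}\Psi_{d-1}(g_i)\Psi_{d-1}(h_j)$. Sum over $l$ and apply Lemma~\ref{lem:psi}(a).

(ii) Define the accumulated defect by $\zeta_0=0$ and $\zeta_d(k)=\zeta_{d-1}(k_0)+p_0\Delta\ge0$, with $p$ as above. We claim
\[ \|k\|^2\le Q_d^2\Psi_d(k)^2-\tfrac14\zeta_d(k),\qquad\Psi_d(k)^2\le k(0)^2+4\zeta_d(k). \]
Both are equalities for $d=0$. For the first, use induction on each slice, keep the saving only for $k_0$, and apply Lemma~\ref{lem:psi}(c) and $Q_{d-1}\ge1$: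
\[ \|k\|^2=\sum_j\|k_j\|^2\le Q_{d-1}^2\sum_jp_j^2-\tfrac14\zeta_{d-1}(k_0)\le Q_d^2\Psi_d(k)^2-\tfrac14p_0\Delta-\tfrac14\zeta_{d-1}(k_0). \]
For the second, Lemma~\ref{lem:psi}(d) and induction give $\Psi_d(k)^2\le p_0^2+4p_0\Delta\le k(0)^2+4\zeta_{d-1}(k_0)+4p_0\Delta$. The second claim says $\frac14\zeta_d(k)\ge\frac1{16}(\Psi_d(k)^2-k(0)^2)$; insert this into the first.
\end{proof}

For $g=h=k=\Phi$ all defects vanish, $\Psi_d(\Phi)=1$, and both (i) and (ii) are equalities.

\section{A main point and satellites}\label{sec:structure}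

We return to the function $f$ of Section~\ref{sec:construction}. In this section and the next, $g,h$ satisfy \eqref{eq:standing} and \eqref{eq:competitive}, and $\epsilon$ denotes a quantity of the form $Ca^2+o(1)$ that may change from line to line.

We apply Section~\ref{sec:product} on $\mathbb N^{B\cup I}$ with the weights $x_i$ for $i\in I$, which are at most $\frac1{100}$ for large $m$, and $x_b=0$ for $b\in B$. The product weight is then $\Phi^0(y,u)=\mathbf 1[y=0]\Phi(u)\le f$, with $\|\Phi^0\|_1=S$ and $\|\Phi^0\|^2=Q^2:=\prod_{i\in I}(1-x_i^2)^{-1}$. From $-\log(1-t)\le t+t^2$ for $0\le t\le\frac12$ we get $\log Q^2\le\mu+x^2\mu=\mu+o(1)$. Since $e^t\le1+t+t^2$ on $[0,1]$ and $\mu\le\frac1{128}$,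
\begin{equation}\label{eq:Q}
Q^2-1-\mu\le\epsilon,\qquad q:=Q^2-1\le2\mu\le\tfrac1{64}.
\end{equation}

\subsection{The norm is close to one}
By Proposition~\ref{prop:Psi}(ii), both $\Psi_d(g)^2$ and $\Psi_d(h)^2$ are at least $(N-\frac1{16})/(Q^2-\frac1{16})$, so by (i)
\[ \Lambda\ge\frac{16N-1}{15+16q}. \]
With $\Lambda<N$ this gives $N(1-16q)<1$, and $(1-16q)^{-1}\le1+32q\le1+64\mu$. Thus
\begin{equation}\label{eq:N}
\Lambda<N\le1+C_0a,\qquad C_0=128(n+1),\qquad C_0a\le\tfrac12 .
\end{equation}

\subsection{Only satellites matter}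
The excess $N-1$ is of order $a$, and we have to locate it up to $O(a^2)$. Define the relative heights of the satellites by
\[ \alpha_i=g(0,e_i)/x_i,\qquad\beta_i=h(0,e_i)/x_i\qquad(i\in I). \]
Let $g_0=g(0,\cdot)$, and for $u,v\in\mathbb N^I$ let $R(v)=g_0(v)/\Phi(v)$ and $R^*(u)=\max_{v\le u}R(v)$, where $\le$ is coordinatewise. Then $R^*\ge R(0)=1$, and $(\Phi\circledast g_0)(u)=\max_{v\le u}\Phi(u-v)g_0(v)=\Phi(u)R^*(u)$. Let $T(k)=\|\Phi\circledast k\|_1/S$ on $\mathbb N^I$, so that $T(g_0)=\mathbb ER^*\ge1$. Since $f\ge\Phi^0$ and $h\ge\delta_0$, we have $\Lambda\ge\|\Phi^0\circledast g\|_1/S=\sum_yT(g(y,\cdot))$, and \eqref{eq:N} gives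
\begin{equation}\label{eq:R}
\mathbb ER^*\le1+C_0a,\qquad\sum_{y\ne0}T(g(y,\cdot))\le C_0a .
\end{equation}

\begin{lemma}\label{lem:sat}
For every set $J\subset(0,\infty)$,
\[ \sum_{v\ne0,\ g(v)\in J}g(v)^2\le\sum_{i\in I:\ \alpha_i<2,\ \alpha_ix_i\in J}\alpha_i^2x_i^2+\epsilon , \]
and the same holds for $h$ with $\beta_i$. The left side has the same value for $g$ and for $h$.
\end{lemma}

\begin{proof}
A point $v\ne0$ of $\mathbb N^{B\cup I}$ that is not of the form $(0,e_i)$ with $\alpha_i<2$ belongs to one of three classes, and we bound $\sum g(v)^2$ over each.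

\emph{Other layers.} By Lemma~\ref{lem:T} and \eqref{eq:R}, $\sum_{y\ne0}\|g(y,\cdot)\|^2\le Q^2\bigl(\sum_{y\ne0}T(g(y,\cdot))\bigr)^2\le Q^2C_0^2a^2$.

\emph{Points of the layer $0$ with $R\ge2$.} Let $k=g_0\mathbf 1[R\ge2]$. Then $\Phi\circledast k\le\Phi R^*\mathbf 1[R^*\ge2]\le2\Phi\,(R^*-1)$, so $T(k)\le2C_0a$ by \eqref{eq:R} and $\|k\|^2\le4Q^2C_0^2a^2$ by Lemma~\ref{lem:T}.

\emph{Points of the layer $0$ with $R<2$ and $\sum_iu_i\ge2$.} These contribute at most $4\sum_{u:\,\sum_iu_i\ge2}\Phi(u)^2=4(Q^2-1-\mu)\le\epsilon$ by \eqref{eq:Q}.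

The roles of $g$ and $h$ are symmetric. The last claim holds because $g$ and $h$ take each positive value equally often and the omitted point $0$ has value $1$ for both.
\end{proof}

\subsection{Heights}
In the model a function either uses a cluster or does not. Now we need one number per cluster that bounds the gain from above and the price from below. A quantile does both. For a cluster $c$ let $s(c)$ be the $\lceil am_c\rceil$-th largest of the numbers $\alpha_i$, $i\in c$, and $t(c)$ the $\lceil am_c\rceil$-th largest of the $\beta_i$, $i\in c$. At least $am_c$ indices of $c$ have $\alpha_i\ge s(c)$, which is enough for Lemma~\ref{lem:levels}(d). Fewer than $am_c$ indices have $\alpha_i>s(c)$, and those among them with $\alpha_i<2$ contribute at most $4x_c^2\cdot am_c=4a\mu_c\le Ca^2$ to the sum in Lemma~\ref{lem:sat}.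

Heights cannot be much above $1$. If $u_i\ge1$ for some $i\in c$ with $\alpha_i\ge s(c)$, then $R^*(u)\ge R(e_i)\ge s(c)$. This event has probability at least $1-(1-x_c)^{am_c}=1-o(1)$, as $am_cx_c\to\infty$. By \eqref{eq:R} and its analogue for $h$, there is a number $\tau$ depending only on $n,a,m$ with
\begin{equation}\label{eq:heights}
s(c),\,t(c)\le\tau=1+C_0a+o(1)\le2\qquad\text{for all clusters }c.
\end{equation}
For $Y\in\{X,Z\}$ put $s(Y)=\max(s(Y_+),s(Y_-))$ and $t(Y)=\max(t(Y_+),t(Y_-))$.

\subsection{Separating the two scales}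
Apart from the normalization \eqref{eq:standing}, equimeasurability enters only here. Let $\xi=\sqrt{xz}$, $J_X=[\xi,\infty)$, $J_Z=(0,\xi)$. Since $x/z=m^{3/2}$, we have $2z<\xi$ for large $m$, and $|X|\xi^2=(n+1)am^{-3/2}=o(1)$. Put
\[ P_Y=\sum_{v\ne0,\ g(v)\in J_Y}g(v)^2=\sum_{v\ne0,\ h(v)\in J_Y}h(v)^2\qquad(Y=X,Z),\qquad P_X+P_Z=N-1 . \]
The next lemma replaces the rule of the model that the gain at each scale is the smaller of the two masses: values that $g$ does not reach at the scale $Y$ are not available to $h$ either.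

\begin{lemma}\label{lem:class}
For $Y\in\{X,Z\}$,
\[ P_Y\le\sum_{c\in\{Y_+,Y_-\}}\mu_c\min(t(c),s(Y))^2+\epsilon,\qquad P_Y\le\sum_{c\in\{Y_+,Y_-\}}\mu_c\min(s(c),t(Y))^2+\epsilon . \]
\end{lemma}

\begin{proof}
By symmetry in $g,h$ it suffices to prove the first bound. If $J\subset J_Y$, the indices $i\notin Y$ contribute $o(1)$ to the right side of Lemma~\ref{lem:sat}, for $g$ and for $h$. Indeed, for $Y=X$ an index $i\in Z$ of height below $2$ has value below $2z<\xi$ and does not contribute; for $Y=Z$ the indices $i\in X$ with value below $\xi$ contribute at most $|X|\xi^2$.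

Let $x_Y$ be the weight on $Y$, and split $J_Y$ into $J'=J_Y\cap(s(Y)x_Y,\infty)$ and $J''=J_Y\setminus J'$. Compute the part of $P_Y$ with values in $J'$ using $g$. An index $i\in c\subset Y$ contributes only if $s(c)\le s(Y)<\alpha_i<2$, so this part is at most $4a(\mu_{Y_+}+\mu_{Y_-})+\epsilon\le\epsilon$. Compute the part with values in $J''$ using $h$. An index $i\in c\subset Y$ contributes only if $\beta_i\le s(Y)$ and $\beta_i<2$. Those with $\beta_i\le t(c)$ contribute at most $\mu_c\min(t(c),s(Y))^2$ in total, and those with $\beta_i>t(c)$ at most $4a\mu_c$. Add the two parts.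
\end{proof}

\section{Prices, gains, and the proof of Theorem~\ref{thm:main}}\label{sec:end}

\subsection{The price of a pair}
With heights, the price of a pair $\pi$ becomes $w_\pi$ times a product of a height of $g$ and a height of $h$. Let
\[ \lambda=\max\bigl(s(X_+)t(Z_+),\,s(Z_+)t(X_+)\bigr), \]
and let $\omega$ be the maximum of $s(c_1)t(c_2)$ over all clusters $c_1,c_2$, equal or not, that lie in a common heavy pair. By \eqref{eq:heights}, $\lambda,\omega\le4$.

\begin{lemma}\label{lem:cost}
$\Lambda\ge1+a\lambda+\mu\omega-\epsilon$.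
\end{lemma}

\begin{proof}
Let $F=f\circledast g\circledast h$. Since $F(0,u)\ge\Phi(u)g(0)h(0)$, the layer $0$ contributes at least $S$. We claim that for each pair $\pi$, each $b\in B_\pi$ and all $c_1,c_2\in\pi$,
\begin{equation}\label{eq:layercost}
\sum_uF(e_b,u)\ge(1-o(1))(r-1)^2M_\pi S\,s(c_1)t(c_2).
\end{equation}
Let $A_1=\{i\in c_1:\alpha_i\ge s(c_1)\}$ and $A_2=\{i\in c_2:\beta_i\ge t(c_2)\}$, so $|A_\nu|\ge am_{c_\nu}$. If $i\in A_1$, $i'\in A_2$ and $u-e_i-e_{i'}$ lies in the support of $f_\pi$, then
\[ F(e_b,u)\ge\Phi(u-e_i-e_{i'})\,\alpha_ix_i\,\beta_{i'}x_{i'}=\Phi(u)\alpha_i\beta_{i'}\ge\Phi(u)s(c_1)t(c_2). \]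
So it suffices to find an event of probability at least $(1-o(1))(r-1)^2M_\pi$ on which such $i,i'$ exist.

\emph{Case $c_1\ne c_2$.} Take the event that $|u|_{c_1}=\ell_{c_1}+1$, $|u|_{c_2}=\ell_{c_2}+1$, and $u_i\ge1$, $u_{i'}\ge1$ for some $i\in A_1$, $i'\in A_2$. Then $u-e_i-e_{i'}\in\mathbb N^I$ has levels $\ell_{c_1}$ and $\ell_{c_2}$. The coordinates in $c_1$ and $c_2$ are independent, so by Lemma~\ref{lem:levels}(d) and (b) the probability is at least $(1-o(1))\eta_{c_1}(\ell_{c_1}+1)\eta_{c_2}(\ell_{c_2}+1)\ge(1-o(1))(r-1)^2M_\pi$.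

\emph{Case $c_1=c_2=c$, $\pi=\{c,c'\}$.} To be sure that $u-e_i-e_{i'}$ has nonnegative coordinates we want $i\ne i'$. Let $A_1'\subset A_1$ have $\lceil am_c/4\rceil$ elements and $A_2'=A_2\setminus A_1'$; then $|A_2'|\ge\frac34am_c-1\ge am_c/4$ for large $m$. Take the event that $|u|_c=\ell_c+2$, $|u|_{c'}\le\ell_{c'}$, and $u_i\ge1$, $u_{i'}\ge1$ for some $i\in A_1'$, $i'\in A_2'$. Then $u-e_i-e_{i'}$ lies in the support of $f_\pi$. By Lemma~\ref{lem:levels}(d), used for both sets, and (b), the probability is at least $(1-o(1))\eta_c(\ell_c+2)M_{c'}\ge(1-o(1))(r-1)^2M_\pi$.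

This proves \eqref{eq:layercost}. Apply it on the layers of $\pi_0$ with the clusters that attain $\lambda$, and on the layers of a heavy pair containing clusters that attain $\omega$. Distinct layers are disjoint, $|B_\pi|M_\pi\ge a^2w_\pi$ by \eqref{eq:layers}, and $a^2(r-1)^2=(1-a)^2\ge1-2a$. So $\Lambda\ge1+(1-o(1))(1-2a)(a\lambda+\mu\omega)$, and $2a(a\lambda+\mu\omega)\le8a(a+\mu)\le Ca^2$.
\end{proof}

\subsection{The gain}
We now replay the game of Section~\ref{sec:model}. A height above $\sigma=\sqrt\omega$ plays the role of ``the cluster is used''; everything at height at most $\sigma$ has mass at most $\mu\omega$ and is paid for by the heavy price.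

\begin{lemma}\label{lem:gain}
$N-1\le a+a\lambda+\mu\omega+\epsilon$.
\end{lemma}

\begin{proof}
Every cluster lies in a heavy pair, and $\{X_+,Z_-\}$ is heavy. So
\[ s(c)t(c)\le\omega\ \text{ for all }c,\qquad s(X_+)t(Z_-)\le\omega,\qquad s(Z_-)t(X_+)\le\omega . \]
If one factor of such a product exceeds $\sigma$, the other is at most $\sigma$. Let $Y\in\{X,Z\}$, and recall $\mu_{Y_+}=na$, $\mu_{Y_-}=a$. Call $Y$ \emph{low} if $s(Y)\le\sigma$ or $t(Y)\le\sigma$. By the first or the second bound of Lemma~\ref{lem:class},
\begin{equation}\label{eq:low}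
P_Y\le(n+1)a\omega+\epsilon\qquad\text{if $Y$ is low.}
\end{equation}
Since $s(Y_+)t(Y_+)\le\omega$, exactly one of the following holds.
\begin{itemize}
\item \emph{Type $0$:} $s(Y_+),t(Y_+)\le\sigma$. One of $s(Y_-),t(Y_-)$ is at most $\sigma$, so $Y$ is low.
\item \emph{Type $g$:} $s(Y_+)>\sigma$, so $t(Y_+)\le\sigma$. If $s(Y_-)>s(Y_+)$, then $t(Y_-)\le\sigma$ and $Y$ is low. Otherwise $s(Y)=s(Y_+)$, and the first bound of Lemma~\ref{lem:class} gives $P_Y\le na\omega+as(Y_+)^2+\epsilon$. In both cases $P_Y\le(n+1)a\omega+as(Y_+)^2+\epsilon$.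
\item \emph{Type $h$:} $t(Y_+)>\sigma$. Exchanging $s$ and $t$, the second bound gives $P_Y\le(n+1)a\omega+at(Y_+)^2+\epsilon$.
\end{itemize}
In every type $P_Y\le(n+1)a\omega+a\tau^2+\epsilon$, and $a\tau^2\le a+\epsilon$ by \eqref{eq:heights}.

\emph{One of $X,Z$ is low.} Then $N-1=P_X+P_Z\le2(n+1)a\omega+a\tau^2+\epsilon\le\mu\omega+a+\epsilon$ by \eqref{eq:low}. This covers the case that $X$ or $Z$ has type $0$. It also covers equal types. If both have type $g$, then $s(X_+)>\sigma$ gives $t(Z_-)\le\sigma$ and $s(Z_+)>\sigma$ gives $t(Z_+)\le\sigma$, so $t(Z)\le\sigma$. If both have type $h$, then $t(X_+)>\sigma$ gives $s(Z_-)\le\sigma$ and $t(Z_+)>\sigma$ gives $s(Z_+)\le\sigma$, so $s(Z)\le\sigma$.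

\emph{Opposite types.} This is the play that gains at both scales and triggers the light pair. Let $(u,v)=(s(X_+),t(Z_+))$ if $X$ has type $g$ and $Z$ type $h$, and $(u,v)=(t(X_+),s(Z_+))$ if $X$ has type $h$ and $Z$ type $g$. Then $P_X+P_Z\le\mu\omega+a(u^2+v^2)+\epsilon$ and $uv\le\lambda$. Since $u^2+v^2-uv\le\max(u,v)^2\le\tau^2$, we get $a(u^2+v^2)\le a\lambda+a+\epsilon$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
By Section~\ref{sec:compression} we may assume \eqref{eq:standing} and \eqref{eq:competitive}. Lemmas~\ref{lem:cost} and~\ref{lem:gain} give $N\le\Lambda+a+\epsilon$. As $N\ge1$, it follows that $\Lambda\ge N-a-\epsilon\ge(1-a-\epsilon)N$.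
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\gamma^+$ and $\gamma^-$ be the bounds in Propositions~\ref{prop:upper} and~\ref{prop:lower}; they depend only on $n,a,m$, and $(\gamma^--\gamma^+)/S\ge(1-\frac1n)a-Ca^2-o(1)$. Choose $a\le a_0$ with $Ca<\frac12\le1-\frac1n$, and then $m$ so large that $\gamma^+<\gamma^-$. Then $\gamma'(f,G'\times K)\le\gamma^+<\gamma^-\le\gamma'(f,G')$ for all $K$ of order $n$, with $G'=\mathbb Z^d$, $d=|B|+|I|$.

It remains to make the support finite. For an integer $D\ge1$ let $f^D(y,u)=f(y,u)\mathbf 1[u_i<D\text{ for all }i\in I]$, a finitely supported function. Since $f^D\le f$, we have $\gamma'(f^D,G'\times K)\le\gamma^+$. Truncation could lower $\gamma'(\cdot,G')$, so we cover $f$ by translates of $f^D$. Write $u\in\mathbb N^I$ as $u=v+Dl$ with $0\le v_i<D$ and $l\in\mathbb N^I$. Then $\Phi(u)=\Phi(Dl)\Phi(v)$ and the levels of $v$ are at most those of $u$, so $f(y,u)\le\Phi(Dl)f^D(y,v)$. Hence for all $g,h$ and all $w\in G'$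
\[ (f\circledast g\circledast h)(w)\le\sum_{l\in\mathbb N^I}\Phi(Dl)\,(f^D\circledast g\circledast h)\bigl(w-(0,Dl)\bigr). \]
Summing over $w$ and using $\sum_l\Phi(Dl)=\prod_i(1-x_i^D)^{-1}$, we get $\gamma'(f^D,G')\ge\gamma^-\prod_i(1-x_i^D)$, which tends to $\gamma^-$ as $D\to\infty$. For large $D$ it exceeds $\gamma^+$, and $f^D$ is the required function for all $K$ of order $n$ at once.
\end{proof}

\section{Torsion-free quotients}\label{sec:range}

Collapsing fibers destroys equimeasurability, but a homomorphism $G\to G'$ that fixes $G'$ and is injective on the supports of $g$ and $h$ preserves it. For $G=\mathbb Z^d\times K$ with $K$ finite, every homomorphism to $\mathbb Z^d$ kills $K$, and the supports used in Proposition~\ref{prop:upper} contain whole fibers. For torsion-free quotients a generic homomorphism is injective where needed.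

\begin{proof}[Proof of Theorem~\ref{thm:range}]
(a)$\Rightarrow$(b). If $\Gamma$ has torsion, it contains a finite subgroup $K$ of order $n\ge2$. With $G'$ and $f$ from Theorem~\ref{thm:main} and $G=G'\times\Gamma$ we have $G/G'\cong\Gamma$ and $\gamma'(f,G)\le\gamma'(f,G'\times K)<\gamma'(f,G')$, so (a) fails.

(b)$\Rightarrow$(a). Let $G/G'$ be torsion-free. If $G'$ is a torsion group, both sides equal $\|f\|_\infty$ by Lemma~\ref{lem:torsion}. So let $y_0\in G'$ have infinite order, and let $g,h$ be nonzero and equimeasurable on $G$. We show $\|f\circledast g\circledast h\|_1\ge\gamma'(f,G')\|g\|\,\|h\|$.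

We may take $g,h$ finitely supported. Indeed, the truncations $g\mathbf 1[g\ge t]$ and $h\mathbf 1[h\ge t]$ are finitely supported and equimeasurable, they do not increase the left side, and their norms tend to $\|g\|$ and $\|h\|$ as $t\to0$.

Let $G_1$ be the group generated by $G'$ and the supports of $g$ and $h$. The quotient $G_1/G'$ is finitely generated and torsion-free, hence free, and a surjection onto a free group splits; so $G_1=G'\oplus\mathbb Z^s$ for some $s\ge0$. For $\rho\in\mathbb Z^s$ define the homomorphism $\varphi:G_1\to G'$ by $\varphi(y,\nu)=y+\langle\rho,\nu\rangle y_0$, where $\langle\rho,\nu\rangle=\sum_j\rho_j\nu_j$; it is the identity on $G'$. Consider two distinct points of $\operatorname{supp}g$, or of $\operatorname{supp}h$, with difference $(y,\nu)$. If $\nu=0$, then $y\ne0$ and their images differ. If $\nu\ne0$, the images coincide only if $y+\langle\rho,\nu\rangle y_0=0$; as $y_0$ has infinite order, this holds for at most one value of $\langle\rho,\nu\rangle$, so it confines $\rho$ to an affine hyperplane. Finitely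 many affine hyperplanes do not cover $\mathbb Z^s$, since the product of their equations is a nonzero polynomial. So we can choose $\rho$ such that $\varphi$ is injective on $\operatorname{supp}g$ and on $\operatorname{supp}h$.

Define $g'$ on $G'$ by $g'(\varphi(v))=g(v)$ for $v\in\operatorname{supp}g$ and $g'=0$ elsewhere, and $h'$ likewise. Then $g',h'$ take the same values as $g,h$ with the same multiplicities, so they are equimeasurable with the same norms. Since $u+\varphi(v_1)+\varphi(v_2)=\varphi(u+v_1+v_2)$ for $u\in G'$,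
\[ (f\circledast g'\circledast h')(w)=\sup_{v\in G_1,\ \varphi(v)=w}(f\circledast g\circledast h)(v)\le\sum_{v\in G_1,\ \varphi(v)=w}(f\circledast g\circledast h)(v). \]
Summing over $w\in G'$ gives $\|f\circledast g\circledast h\|_1\ge\|f\circledast g'\circledast h'\|_1\ge\gamma'(f,G')\|g\|\,\|h\|$. Hence $\gamma'(f,G)\ge\gamma'(f,G')$, and the reverse inequality always holds.
\end{proof}

\begin{thebibliography}{9}

\bibitem{MRSZ}
D\'avid Matolcsi, Imre Ruzsa, George Shakan, Dmitrii Zhelezov,
\emph{An analytic approach to cardinalities of sumsets},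
arXiv:2003.04075 (2020).

\end{thebibliography}
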